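# A degree dip in minimum weighted Szeged index trees

## 1. A self-similar tree with 33 vertices missing

A *branch* is a rooted tree $B$ that we think of as hanging from a parent by one extra edge. For a vertex $x$ of $B$ let $b(x)$ be its number of children and $s(x)$ the number of vertices of the subtree at $x$; its degree, parent edge included, is $b(x)+1$. Write $|B|$ for the number of vertices, $\bullet$ for the one-vertex branch, $\langle B_1,\dots,B_b\rangle$ for the branch whose root has the child-branches $B_1,\dots,B_b$, and $\langle B^b\rangle$ when these are $b$ equal copies of $B$. For instance $\langle\bullet\rangle$ is an edge whose upper end hangs from a parent; its root has degree $2$.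

Build, from the bottom up,
$$P=\langle\bullet\rangle,\quad Y=\langle P^2\rangle,\quad X=\langle Y^3\rangle,\quad R_0=\langle X^3\rangle,\quad R_{j+1}=\langle R_j^4\rangle .$$
The sizes of $P,Y,X,R_0$ are $2,5,16,49$. Put $s_j=|R_j|$, so $s_0=49$ and $s_{j+1}=4s_j+1$: the sizes continue $197,789,3157,\dots$. Adding $\frac13$ turns the recursion into multiplication by $4$: with $t_j:=s_j+\frac13$ we have $t_{j+1}=4t_j$, so $t_j=\frac{148}3\,4^j$.

Now plant a defect. Let
$$W^*=\langle X^4\rangle\ (65\text{ vertices}),\qquad U^*=\langle W^*,R_0,R_0\rangle\ (164),$$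
$$P_2^*=\langle R_1,R_1,R_1,U^*\rangle\ (756),\qquad P_{k+1}^*=\langle R_k,R_k,R_k,P_k^*\rangle .$$
Since $164=197-33$, induction gives $|P_k^*|=s_k-33$: $P_k^*$ is a copy of $R_k$ in which one $R_1$ is replaced by the smaller $U^*$. Finally, for $h\ge2$, let $T_h^*$ be the tree whose root has the six branches $R_h,R_h,R_h,R_h,R_h,P_h^*$. It has $N=6s_h+1-33=296\cdot4^h-34$ vertices.

Read the degrees from the root through $P_h^*,\dots,P_2^*,U^*,W^*,X,Y,P$ to a leaf:
$$6,\underbrace{5,\dots,5}_{h-1},\mathbf4,\mathbf5,4,3,2,1 .$$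
The degrees go down to $4$ at $U^*$ and up again to $5$ at $W^*$. The root is the only vertex of degree $6$, and all others have degree at most $5$. What the tree is for: we shall prove that, for large $h$, it is the unique minimizer of a certain index, and it was conjectured that minimizers never show such a dip.

## 2. The index and the monotonicity claim

For a connected graph $G$ and an edge $e=uv$, let $n_u^G(e)$ be the number of vertices closer to $u$ than to $v$, and $d_G(u)$ the degree. The weighted Szeged index is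
$$wSz(G)=\sum_{e=uv\in E(G)}\big(d_G(u)+d_G(v)\big)\,n_u^G(e)\,n_v^G(e).$$
In a tree on $N$ vertices, deleting $uv$ leaves two components, and $n_u,n_v$ are their sizes. If one has size $s$, the product is $f(s):=s(N-s)$. A *minimum weighted Szeged index tree* (a minimum tree, for short) is a tree on $n$ vertices with the smallest $wSz$ among all trees on $n$ vertices. Its root is a vertex of highest degree; if there are several, the following claim is required for each choice.

**Conjecture.** In a minimum weighted Szeged index tree, the degree sequence from the root to any leaf is non-increasing.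

This is the question treated here; it comes from Pavol Hell, César Hernández-Cruz, Seyyed Aliasghar Hosseini, "Minimum Weighted Szeged Index Trees", arXiv:2007.10510 (2020). The answer is that the conjecture is false, for infinitely many $n$.

**Theorem 1.** For all sufficiently large $h$, $T_h^*$ is the unique minimum weighted Szeged index tree on $296\cdot4^h-34$ vertices. Its root is its only vertex of highest degree ($6$), and one root-to-leaf degree sequence is $6,5,\dots,5,4,5,4,3,2,1$ with $h-1$ fives before the first $4$. So the conjecture is false, for infinitely many $n$.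

**Theorem 2.** (a) For all large $h$ the unique minimum tree on $296\cdot4^h-1$ vertices is the root with six branches $R_h$. It satisfies the conjecture, with sequence $6,5^h,4,4,3,2,1$ (that is, $h$ fives). So the claim also holds for infinitely many $n$. (b) In every minimum tree (any $n$), no vertex of degree $2$ lies strictly between two vertices of degree $\ge3$ on a path.

Theorem 2 is not needed for the disproof.

Small cases by hand. For $n=3$ there is only the path. For $n=4$, the path has two end edges of value $3\cdot3$ and a middle edge of value $4\cdot4$, total $34$; the star has three edges of value $4\cdot 3$, total $36$. The path wins. For $n=5$: the path gives $2\cdot(3\cdot4)+2\cdot(4\cdot6)=72$; the star gives $4\cdot(5\cdot4)=80$; the third tree, a degree-3 vertex with legs of lengths $1,1,2$, gives $2\cdot(4\cdot4)+5\cdot6+3\cdot4=74$. Again the path wins, and its degree sequences ($2,1$; $2,2,1$; $2,2,2,1$) are non-increasing from every vertex of degree $2$. Nothing here suggests a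 dip: the counterexample lives at a much larger scale.

## 3. Swapping the degrees of two adjacent vertices

The sensible first attempt is an exchange argument: if a vertex $u$ is followed by a child $v$ of larger degree, move branches from $v$ to $u$ so that the two degrees are swapped, and hope that the index drops. When $u$ has degree $2$ this works, and gives Theorem 2(b).

**Proof of Theorem 2(b).** Suppose that in a tree on $n$ vertices a vertex of degree $2$ lies strictly between two vertices of degree $\ge3$ on a path. Taking the nearest vertices of degree $\ge3$ on both sides, we get a path $u_0u_1\cdots u_k$, $k\ge2$, with $d(u_1)=\dots=d(u_{k-1})=2$ and $d(u_0),d(u_k)\ge3$. By symmetry let the component at $u_k$, after deletion of the inner vertices, be no larger than that at $u_0$. Put $v=u_k$, $u=u_{k-1}$, and let $s$ be the size of the component of $v$ in $T-uv$, so $s\le n/2$. Write $d(v)=2+j$, $j\ge1$. Of the $j+1$ branches at $v$ away from $u$ keep one, of size $y$, and move the other $j$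 to $u$; their total size is $m=s-y-1\ge j$. Here $f(x)=x(n-x)$.

Now $v$ has degree $2$ and $u$ has degree $2+j$. The edges to the moved branches keep their contributions. The edge $uv$ keeps the degree sum $j+4$ while $f(s)$ becomes $f(y+1)$. The edge from $v$ to the kept branch loses $jf(y)$. The edge $u_{k-1}u_{k-2}$ gains $jf(s+1)$. No other edge changes. The change of $wSz$ is
$$j\big(f(s+1)-f(y)\big)-(j+4)\big(f(s)-f(y+1)\big).$$
Use $f(a)-f(b)=(a-b)(n-a-b)$ and put $\Lambda=n-1-s-y$. Then $f(s)-f(y+1)=m\Lambda$ and $f(s+1)-f(y)=(m+2)\Lambda$, and the change is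
$$\Lambda\big(j(m+2)-(j+4)m\big)=2\Lambda(j-2m).$$
Since $m\ge j\ge1$, we have $j-2m<0$; since $y=s-1-m\le s-2$ and $s\le n/2$, we have $\Lambda\ge n+1-2s\ge1$. So $wSz$ drops and the tree is not minimum. $\blacksquare$

Where does this stop? Try it at the dip of $T_h^*$: move one $X$ from $W^*$ (degree $5$) to $U^*$ (degree $4$). The edge above $U^*$ gains $f(164)$; the two edges from $U^*$ to its copies of $R_0$ gain $f(49)$ each; the three edges from $W^*$ to the remaining copies of $X$ lose $f(16)$ each; the edge $U^*W^*$ keeps degree sum $9$ while $f(65)$ becomes $f(49)$; the moved edge keeps its contribution. The change is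
$$f(164)+2f(49)-3f(16)-9\big(f(65)-f(49)\big)=70N-14514,$$
because $164+98-48-9\cdot16=70$ and $164^2+2\cdot49^2-3\cdot16^2-9(65^2-49^2)=26896+4802-768-16416=14514$. This is positive as soon as $N\ge208$, hence in every $T_h^*$. The exact point of failure is the term $2f(49)$: when $u$ has degree larger than $2$, its *other* children are charged for the increase of its degree. For $d(u)=2$ there are none. So a swap at a single edge cannot decide the matter, and we need global bookkeeping.

## 4. Linear and quadratic parts of the index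

This section turns $wSz$ into a sum over branches in which $N$ appears as a factor. Fix $N$. For a branch $B$ put
$$L(B)=\sum_{x\in B}(b(x)+1)(2s(x)-1),\qquad Q(B)=\sum_{x\in B}(b(x)+1)\Big(s(x)^2+\sum_{y\text{ child of }x}s(y)^2\Big),$$
and $F_N(B)=N\,L(B)-Q(B)$. Because $\sum_y s(y)=s(x)-1$ over the children of $x$, we have $2s(x)-1=s(x)+\sum_ys(y)$. Hence
$$F_N(B)=\sum_{x\in B}(b(x)+1)\Big(f(s(x))+\sum_{y}f(s(y))\Big):$$
each vertex contributes its degree times the sum of $f$ over its incident edges. Summing this quantity over all vertices of a tree is $wSz$. So if $T$ has $N$ vertices and its root has branches $B_1,\dots,B_r$ of sizes $\sigma_1,\dots,\sigma_r$, then, since $\sum\sigma_i=N-1$,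
$$wSz(T)=r\sum f(\sigma_i)+\sum F_N(B_i)=r\Big(N(N-1)-\sum\sigma_i^2\Big)+\sum F_N(B_i).\tag{1}$$
For the path on five vertices rooted in the middle: $L(P)=2\cdot3+1=7$, $Q(P)=2(4+1)+1=11$, $F_5(P)=24$, and (1) gives $2(20-8)+48=72$, as before.

From the definition, for $B=\langle B_1,\dots,B_b\rangle$,
$$L(B)=(b+1)(2|B|-1)+\sum L(B_i).\tag{2}$$
This gives, one after the other: leaf $1$; $P$: $7$; $Y$: $3\cdot9+14=41$; $X$: $4\cdot31+123=247$; $R_0$: $4\cdot97+741=1129$; $R_1$: $5\cdot393+4516=6481$; $R_2$: $5\cdot1577+25924=33809$; $W^*$: $5\cdot129+988=1633$; $U^*$: $4\cdot327+1633+2258=5199$; $P_2^*$: $5\cdot1511+19443+5199=32197$.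

For branches that are small compared with $N$ the term $NL$ dominates. So the question "which branches of given total size minimize $\sum L$" is the heart of the matter near the leaves.

## 5. Prices and penalties

The purpose of this section is a Lagrange multiplier for the size constraint: charge a price $\mu$ per vertex and minimize $L(B)-\mu|B|$.

For real $\mu$ and integers $b\ge0$ put
$$A_b(\mu)=b+1-\mu+b\,\psi(\mu-2b-2),\qquad \psi(\mu)=1-\mu\ (\mu\le6),\qquad \psi(\mu)=\min_{b\ge0}A_b(\mu)\ (\mu>6).$$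
This is a legitimate recursion: $A_0=1-\mu$, and for $b\ge1$ the argument $\mu-2b-2$ is at most $\mu-4$. For large $b$ that argument is $\le6$, so $A_b=b+1-\mu+b(2b+3-\mu)$ is a quadratic in $b$ with leading term $2b^2$, and the minimum exists. If $\mu\le6$, the same formula holds for all $b\ge1$ and $A_b(\mu)-(1-\mu)=b(4+2b-\mu)\ge0$, strictly if $b\ge1$ and $\mu<6$. So $\psi=\min_bA_b$ for all $\mu$.

**The penalty identity.** By (2) and $|B|=1+\sum|B_i|$,
$$L(B)-\mu|B|=(b+1-\mu)+\sum_i\big(L(B_i)-(\mu-2b-2)|B_i|\big).$$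
So a child of a vertex with $b$ children sees the price reduced by $2(b+1)$. Give the root the price $\mu(\text{root})=\mu$ and each child of $x$ the price $\mu(x)-2(b(x)+1)$. Induction on $|B|$ gives
$$L(B)-\mu|B|=\psi(\mu)+\sum_{x\in B}\pi(x),\qquad \pi(x)=A_{b(x)}(\mu(x))-\psi(\mu(x))\ge0.\tag{3}$$
Call $\pi(x)$ the *penalty* of $x$. Choosing a minimizing $b$ at every vertex, with $b=0$ once the price is $\le6$, we reach a finite branch with no penalty, so $\psi(\mu)=\min_B(L(B)-\mu|B|)$. As a minimum of affine functions of slopes $-|B|$, $\psi$ is concave and decreasing, and $L(B)\ge\mu|B|+\psi(\mu)$ for every $B$ and every $\mu$.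

Example: at price $7.5$, $L(P)-7.5\cdot2=-8$, while the leaf gives $1-7.5=-6.5$ and $\langle\bullet,\bullet\rangle$ gives $17-22.5=-5.5$. We shall see $\psi(7.5)=-8$, so $P$ has penalty $0$ and the other two have penalties $1.5$ and $2.5$.

**Tables.** The rows are computed in increasing order of $\mu$, from
$$A_1=2-\mu+\psi(\mu-4),\quad A_2=3-\mu+2\psi(\mu-6),\quad A_3=4-\mu+3\psi(\mu-8),\quad A_4=5-\mu+4\psi(\mu-10).$$

Table I (start: $\psi(1.5)=-0.5$, $\psi(3.5)=-2.5$, $\psi(5.5)=-4.5$, and $\psi=1-\mu$ below):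

|$\mu$|$A_1$|$A_2$|$A_3$|$A_4$|$\psi$|
|---|---|---|---|---|---|
|7.5|−8|−5.5|1|11.5|−8|
|9.5|−12|−11.5|−7|1.5|−12|
|11.5|−17.5|−17.5|−15|−8.5|−17.5|
|13.5|−23.5|−26.5|−23|−18.5|−26.5|
|15.5|−31|−36.5|−35.5|−28.5|−36.5|
|17.5|−42|−49.5|−49.5|−44.5|−49.5|
|19.5|−54|−69.5|−68|−62.5|−69.5|
|21.5|−69|−91.5|−97|−86.5|−97|
|23.5|−91|−119.5|−129|−124.5|−129|
|25.5|−120.5|−161.5|−170|−166.5|−170|
|27.5|−154.5|−218.5|−232|−220.5|−232|
|29.5|−197.5|−284.5|−316.5|−302.5|−316.5|
|31.5|−261.5|−368.5|−414.5|−414.5|−414.5|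
|33.5|−348|−494.5|−539.5|−544.5|−544.5|
|35.5|−448|−665.5|−727.5|−710.5|−727.5|
|37.5|−580|−863.5|−983|−960.5|−983|
|39.5|−765|−1125.5|−1279|−1300.5|−1300.5|
|41.5|−1022.5|−1493.5|−1671|−1694.5|−1694.5|
|43.5|−1342|−2006.5|−2222|−2216.5|−2222|
|45.5|−1738|−2643.5|−2990.5|−2950.5|−2990.5|
|49.5|−3038|−4490.5|−5129|−5246.5|−5246.5|

Table II (start: $\psi(0.5)=0.5$, $\psi(2.5)=-1.5$, $\psi(4.5)=-3.5$):

|$\mu$|$A_1$|$A_2$|$A_3$|$A_4$|$\psi$|
|---|---|---|---|---|---|
|6.5|−6|−2.5|5|16.5|−6|
|8.5|−10|−8.5|−3|6.5|−10|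
|10.5|−14.5|−14.5|−11|−3.5|−14.5|
|12.5|−20.5|−21.5|−19|−13.5|−21.5|
|14.5|−27|−31.5|−28.5|−23.5|−31.5|
|16.5|−36|−42.5|−42.5|−35.5|−42.5|
|18.5|−48|−58.5|−58|−53.5|−58.5|
|20.5|−61|−80.5|−81|−73.5|−81|
|22.5|−79|−104.5|−113|−103.5|−113|
|24.5|−103.5|−138.5|−148|−145.5|−148|
|26.5|−137.5|−185.5|−198|−191.5|−198|
|28.5|−174.5|−251.5|−267.5|−257.5|−267.5|
|36.5|≥−579|≥−764.5|−835|−823.5|−835|

In row $36.5$ we only need bounds on $A_1,A_2$: $\psi$ is decreasing, so $\psi(32.5)\ge\psi(33.5)=-544.5$ and $A_1\ge-34.5-544.5$; $\psi$ is concave, so $\psi(30.5)\ge\frac12(\psi(29.5)+\psi(31.5))=-365.5$ and $A_2\ge-33.5-731$.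

**Why other values of $b$ do not matter.** For $b=0$ and $\mu>6$: $A_1-A_0=1+\psi(\mu-4)\le1+1-(\mu-4)=6-\mu<0$, using $\psi(\nu)\le A_0(\nu)=1-\nu$; so $A_0>\psi$ in every row. For $b\ge5$ we show $A_4<A_5<A_6<\cdots$ in every row. Put $\nu=\mu-2b-2$ and $\eta=-\psi$. Then
$$A_{b+1}-A_b=1+b\,\eta(\nu)-(b+1)\eta(\nu-2).$$
If $\nu\le6$, then $\eta(\nu)=\nu-1$ and $\eta(\nu-2)=\nu-3$, and this equals $2b+4-\nu>0$. If $\nu>6$ and $b\ge4$, then $\nu\le\mu-10$ and the earlier rows give $\eta(\nu)\ge1.3\,\eta(\nu-2)$ with $\eta(\nu-2)>0$. Indeed the ratios $\eta(\nu)/\eta(\nu-2)$ are, in Table I for $\nu=7.5,9.5,\dots,39.5$,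
$$1.78,1.50,1.46,1.51,1.38,1.36,1.40,1.40,1.33,1.318,1.36,1.36,1.3096,1.314,1.34,1.35,1.32,$$
and in Table II for $\nu=6.5,\dots,28.5$,
$$1.71,1.67,1.45,1.48,1.47,1.35,1.38,1.38,1.40,1.3097,1.34,1.35 .$$
(The largest $\nu$ ever needed are $39.5$ and $26.5$.) So the difference is at least $1+(0.3b-1)\eta(\nu-2)>0$. Since each row uses only earlier rows, this is not circular. In particular $A_5(39.5)=-33.5+5\psi(27.5)=-1193.5$ and $A_5(49.5)=-43.5+5\psi(37.5)=-4958.5$.

**Branches without penalty.** Read from the tables which branches have all $\pi=0$.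

* Price $13.5$: only $b=2$, then price $7.5$: only $b=1$, then price $3.5$: leaf. So only $Y$.
* Price $21.5$: only $b=3$, children at $13.5$. So only $X$.
* Price $29.5$: only $b=3$, children at $21.5$. So only $R_0$.
* Price $23.5$: only $b=3$; then $15.5$: only $b=2$; then $9.5$: only $b=1$; then $5.5$: leaf. So again only $X$.
* Price $31.5$: a tie between $b=3$, children at $23.5$, and $b=4$, children at $21.5$. So exactly $R_0$ and $W^*$.

**Where the dip comes from.** At price $49.5$ the best $b$ is $4$, children at $39.5$; there the best is again $4$, children at $29.5$. That describes $R_2=\langle R_1^4\rangle$. Now suppose $33$ vertices must be missing. At price $39.5$, choosing $b=3$ instead of $4$ costs only $1300.5-1279=21.5$. But a vertex with three children takes only $8$ off the price, not $10$; its children see $31.5$ and not $29.5$, and at $31.5$ the branches $W^*$ (root with four children) and $R_0$ (root with three) tie. So below a lowered degree a raised degree is free of charge, and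 we may use it to tune the size: with one $W^*$ and two $R_0$ the branch has exactly $197-33$ vertices. This is $U^*$. Section 12 shows that every way to lose $33$ vertices without lowering the degree of such a vertex is worse. What lies between is to show that the upper part of a minimum tree is rigid, so that only this bottom comparison is left.

## 6. A potential preserved by splitting into four

Prices handle bounded sizes. For vertices of all sizes up to $N/2$ we need a lower bound for $F_N(B)$ in terms of $|B|$ that is exact on every $R_j$.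

**Solving the four-fold recursion.** We look for $\lambda(s)$ with $\lambda(s)=5(2s-1)+4\lambda(\frac{s-1}4)$, the recursion (2) with four equal children. With $t=s+\frac13$ the child parameter is $t/4$, and $2s-1=2t-\frac53$. Try $\lambda=ct\ln t+Et+\gamma$: the right side is $10t-\frac{25}3+ct\ln t-ct\ln4+Et+4\gamma$, so $c\ln4=10$ and $\gamma=\frac{25}9$, and $E$ is free. Likewise for $Q$ we want
$$q(t)=5\Big(s^2+4\big(\tfrac{s-1}4\big)^2\Big)+4q(t/4)=\tfrac{25}4t^2-\tfrac{20}3t+\tfrac{25}9+4q(t/4),$$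
which is solved by $\frac{25}3t^2-\frac{20}3t\log_4t+\kappa t-\frac{25}{27}$ with $\kappa$ free, where $\log_4x=\ln x/\ln4$. So we define
$$c=\tfrac{10}{\ln4}=7.213475\ldots,\qquad c\ln2=5,\quad c\ln4=10,$$
$$w(t)=ct\ln t+Et,\qquad \lambda(s)=w(s+\tfrac13)+\tfrac{25}9,\qquad q(t)=\tfrac{25}3t^2-\tfrac{20}3t\log_4t+\kappa t-\tfrac{25}{27},$$
and fix the free constants at $R_0$: $E$ by $\lambda(49)=1129=L(R_0)$, that is
$$E=\frac{1129-25/9}{148/3}-c\ln\tfrac{148}3=-5.293625\ldots,\qquad c+E=1.91985\ldots,$$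
and $\kappa$ by $q(\frac{148}3)=Q(R_0)$. The *potential* is
$$\Gamma_N(t)=N\big(w(t)+\tfrac{25}9\big)-q(t).$$

**Local excess.** Consider a vertex of size $s$ with $b\ge1$ children of sizes $\varsigma_1,\dots,\varsigma_b$. Put $t=s+\frac13$, $t_i=\varsigma_i+\frac13$, and
$$\tau=\sum t_i=t+\tfrac{b-4}3,\quad p_i=\frac{t_i}\tau,\quad H=-\sum p_i\ln p_i,\quad V=\sum p_i^2,\quad D=V-\tfrac1b=\sum\big(p_i-\tfrac1b\big)^2,\quad K=\ln b-H .$$
($\tau=s-1+\frac b3$, which is $t+\frac{b-4}3$.) Both $D$ and $K$ measure how unequal the children are, and we need to compare them. Recall Pinsker's inequality: $K\ge\frac12\|p-u\|_1^2$, with $u$ the uniform vector. For a zero-sum vector $v$ the positive and the negative parts both have sum $\frac12\|v\|_1$, so $\|v\|_2^2\le2(\frac12\|v\|_1)^2=\frac12\|v\|_1^2$. Also $\ln x\le x-1$ gives $K=\sum p_i\ln(bp_i)\le\sum p_i(bp_i-1)=bD$. Hence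
$$D\le K\le bD.\tag{4}$$
(For $p=(\frac34,\frac14)$: $D=0.125$, $K=0.1308\ldots$, $bD=0.25$.)

The *local excess* of the vertex is
$$\theta=(b+1)\Big(f(s)+\sum f(\varsigma_i)\Big)+\sum\Gamma_N(t_i)-\Gamma_N(t)=N I_b-J_b,\tag{5}$$
$$I_b=2(b+1)t+\tfrac{10}9(b-4)+w(\tau)-w(t)-c\tau H,\qquad J_b=(b+1)\Big(s^2+\sum\varsigma_i^2\Big)+\sum q(t_i)-q(t).$$
For $I_b$: the coefficient of $N$ is $(b+1)(2s-1)+\frac{25}9(b-1)+\sum w(t_i)-w(t)$; here $(b+1)(2t-\frac53)+\frac{25}9(b-1)=2(b+1)t+\frac{10}9(b-4)$, and $\sum w(t_i)=w(\tau)-c\tau H$ because $\sum t_i\ln t_i=\tau\ln\tau-\tau H$. The same computation together with (2) gives, for $B=\langle B_1,\dots,B_b\rangle$,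
$$L(B)-\lambda(|B|)=I_b+\sum\big(L(B_i)-\lambda(|B_i|)\big).\tag{6}$$

**Four children.** For $b=4$ we have $\tau=t$ and $I_4=10t-ctH=ctK$. Next, $s^2+\sum\varsigma_i^2=t^2+\sum t_i^2-\frac43t+\frac59$, and $\sum t_i\log_4t_i-t\log_4t=-tH/\ln4$, so
$$J_4=5\big(t^2+\textstyle\sum t_i^2\big)-\tfrac{20}3t+\tfrac{25}9+\tfrac{25}3\big(\textstyle\sum t_i^2-t^2\big)+\tfrac{20}{3\ln4}tH-\tfrac{25}{27}\cdot3 .$$
The constants cancel, $-\frac{20}3t+\frac{20}{3\ln4}tH=-\frac{20}{3\ln4}tK$, and $\frac{40}3\sum t_i^2-\frac{10}3t^2=\frac{40}3t^2D$. Therefore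
$$\theta=\Big(cN+\tfrac{20}{3\ln4}\Big)tK-\tfrac{40}3t^2D\ \ge\ tD\Big(cN-\tfrac{40}3t\Big),\tag{7}$$
using $K\ge D$. If $t\le\frac N2+\frac13$ and $N\ge100$, the bracket is at least $(c-\frac{20}3)N-\frac{40}9\ge0.546N-4.45\ge\frac12N$, so $\theta\ge\frac12NtD\ge0$. If $t_1=\dots=t_4$, then $K=D=0$ and $\theta=0$, as designed.

## 7. Vertices whose number of children is not four

The goal here is that every other number of children has non-negative local excess once $s\ge148$, and a large excess once $t\ge1500$. Put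
$$J^\circ=(b+1)\big(t^2+\textstyle\sum t_i^2\big)+\tfrac{25}3\big(\sum t_i^2-t^2\big)=\big(b-\tfrac{22}3\big)t^2+\big(b+\tfrac{28}3\big)\tau^2V,\qquad Z=I_b-\frac{\max(0,J^\circ)}{2t}.$$
$J^\circ$ is the main part of $J_b$; since $2t\le N+\frac23$ in our situation, $NI_b-J_b$ is essentially at least $NZ$, and $Z$ does not contain $N$.

**Lemma 1.** For $s\ge148$, $b\ge1$, $b\ne4$: $Z\ge\varepsilon bt$ with $\varepsilon=4\cdot10^{-5}$. If moreover $t\ge1500$, then $Z\ge80+\varepsilon bt$.

**Proof.** Note $t\ge\frac{445}3$. The function $w$ is convex and $w'(t)=c\ln t+c+E>0$ on the relevant range. Since $b\le s-1<t$, we have $\tau\le\frac43t$.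

**One child.** Here $H=0$, $V=1$, $\tau=t-1$. By convexity $w(t)-w(t-1)\le w'(t)$, so $I_1\ge4t-\frac{10}3-w'(t)$, and $J^\circ\le(-\frac{19}3+\frac{31}3)t^2=4t^2$. So $Z\ge2t-\frac{10}3-w'(t)>t$: at $t=\frac{445}3$ we have $w'<38$, and $t-\frac{10}3-w'(t)$ has derivative $1-c/t>0$.

**Two children.** Here $\tau=t-\frac23$ and $c\tau H=5\tau-c\tau K\le5t-c\tau D$. So $I_2\ge6t-\frac{20}9-\frac23w'(t)-5t+c\tau D$. With $V=\frac12+D$, $J^\circ\le t^2(-\frac{16}3+\frac{17}3+\frac{34}3D)=t^2(\frac13+\frac{34}3D)$. As $c\tau\ge7.1t>\frac{17}3t$, the terms with $D$ help us, and $Z\ge\frac56t-\frac{20}9-\frac23w'(t)>0.5t$: at $t=\frac{445}3$ the quantity $\frac t3$ exceeds $49$ while $\frac{20}9+\frac23w'<28$, and $\frac13-\frac{2c}{3t}>0$.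

For $b\le2$ both claims follow, since $0.5t\ge\varepsilon bt$ and $0.5t\ge80+2\varepsilon t$ for $t\ge1500$.

**Three children.** Here $\tau=t-\frac13$, and $c\tau H=c\tau\ln3-c\tau K$ with $-c\tau\ln3=-ct\ln3+\frac c3\ln3$. With $w(\tau)-w(t)\ge-\frac13w'(t)$ and $K\ge D$ we get
$$I_3\ge\xi(t)+c\tau D,\qquad \xi(t)=(8-c\ln3)t-\tfrac{10}9-\tfrac13\big(c\ln\tfrac t3+c+E\big).$$
Also $J^\circ\le t^2(-\frac{13}3+\frac{37}9+\frac{37}3D)=t^2(-\frac29+\frac{37}3D)$, so $\max(0,J^\circ)/(2t)\le\frac{37}6tD$, while $c\tau\ge7.19t>\frac{37}6t$. So $Z\ge\xi(t)$. Numerically $8-c\ln3=0.0751875$ and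
$$\xi(\tfrac{445}3)=11.15281-1.11111-\tfrac13(28.13868+1.91985)=0.0221\ldots>3\varepsilon\cdot\tfrac{445}3=0.0178 .$$
Further $\xi'(t)=0.0751875-\frac c{3t}>0.058>3\varepsilon$ for $t\ge\frac{445}3$, which gives the first claim, and $\xi(1500)>96>80+3\varepsilon\cdot1500$ gives the second.

**Five to fifteen children.** By convexity $w(\tau)-w(t)\ge\frac{b-4}3w'(t)$. Inserting $\tau=t+\frac{b-4}3$ in $c\tau H$,
$$I_b\ge t\big(2(b+1)-cH\big)+\tfrac{b-4}3\big(w'(t)-cH+\tfrac{10}3\big),$$
and $w'(t)-cH>0$, because $H\le\ln b<\ln t$ and $c+E>0$.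

If $J^\circ\le0$, then $Z=I_b\ge t(2(b+1)-c\ln b)\ge0.07bt$: at $b=5$ the bracket is $0.390\ge0.35$, and $2(b+1)-c\ln b-0.07b$ has derivative $1.93-c/b>0$ for $b\ge5$.

If $J^\circ>0$, use $\frac{\tau^2}{2t}=\frac t2+\frac{b-4}3+\frac{(b-4)^2}{18t}$ and $c+E\ge1.9$ to get $Z\ge tM+\frac{b-4}3S$ with
$$2M=(b+1)(3-V)+\tfrac{25}3(1-V)-2cH,\qquad S=c(\ln t-H)+1.9+\tfrac{10}3-\big(b+\tfrac{28}3\big)V\Big(1+\tfrac{b-4}{6t}\Big).$$
(Check of $M$: $4(b+1)-(b-\frac{22}3)=3b+\frac{34}3=3(b+1)+\frac{25}3$.) From (4), $H\le\ln b+\frac1b-V$. So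
$$2M\ge3(b+1)+\tfrac{25}3-2c\big(\ln b+\tfrac1b\big)+V\big(2c-b-\tfrac{28}3\big).$$
For $b=5$ the coefficient of $V$ is positive ($0.0936\ldots$) and $2M\ge26.3333-26.1047\ge0.228$. For $b\ge6$ it is negative, and $V\le1$ gives $2M\ge g(b):=2b+2+2c-2c(\ln b+\frac1b)$; here $g(6)>0.17$, $g(7)>0.29$, and $g'(b)=2-2c(\frac1b-\frac1{b^2})>0.23$ for $b\ge7$, since $\frac1b-\frac1{b^2}$ decreases for $b\ge2$ and is $\frac6{49}$ at $b=7$. So $2M\ge0.024b$ in all cases, i.e. $M\ge0.012b$.

For $S$: $\ln t\ge4.99$ and $\frac{b-4}{6t}\le\frac{11}{890}\le0.0124$. Inserting $H\le\ln b+\frac1b-V$, the coefficient of $V$ is at most $c-(b+\frac{28}3)<0$, so we may put $V=1$ and then enlarge the factor to $1.0124$: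
$$S\ge c\big(4.99-\ln b-\tfrac1b\big)+5.2+7.2-1.0124\big(b+\tfrac{28}3\big).$$
This is decreasing in $b$ and exceeds $3$ at $b=15$ ($15.97+12.4-24.64$). So $S>0$ and $Z\ge0.012bt$. This bound holds in both cases. For $t\ge1500$ we have $0.012bt\ge90$, hence $0.012bt-80\ge\frac19\cdot0.012bt\ge\varepsilon bt$.

**Sixteen or more children.** Again $I_b\ge t(2(b+1)-cH)$, and if $J^\circ\le0$, then $Z\ge0.07bt$ as before. Otherwise let $m=\max p_i$. Then $V\le m$; grouping the largest coordinate against the rest gives $H\le\ln2+(1-m)\ln b$; and $\tau^2\le\frac{16}9t^2$. With $c\ln2=5$,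
$$\frac Zt\ge2(b+1)-5-c(1-m)\ln b-\tfrac12\big(b-\tfrac{22}3\big)-\tfrac89\big(b+\tfrac{28}3\big)m=\tfrac32b+\tfrac23-c(1-m)\ln b-\tfrac89\big(b+\tfrac{28}3\big)m .$$
This is linear in $m$, so check $m=0,1$. At $m=0$: $\frac32b+\frac23-c\ln b\ge0.1b$, since at $b=16$ it is $24.66\ldots-20$ and $1.4-c/b>0$. At $m=1$: it is at least $0.611b-7.64\ge0.1b$ for $b\ge16$ (at $16$: $2.136\ge1.6$). So $Z\ge0.07bt$ in both cases. For $t\ge1500$ we have $bt\ge24000$, so $0.07bt\ge80+\varepsilon bt$. $\square$

**Lemma 2.** There is $N_1$ such that for $N\ge N_1$, $148\le s\le N/2$, $b\ge1$, $b\ne4$: $\theta\ge0$, and $\theta>70N$ if $t\ge1500$.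

**Proof.** The point is that $J_b-J^\circ$ is only of order $bt$. Since $s\le t$ and $\varsigma_i\le t_i$, and $\sum t_i\log_4t_i=\tau\log_4\tau-\tau H/\ln4$,
$$J_b-J^\circ\le\tfrac{20}3\Big(t\log_4t-\tau\log_4\tau+\tfrac{\tau H}{\ln4}\Big)+\kappa(\tau-t)-\tfrac{25}{27}(b-1).$$
If $b\ge5$, then $\tau>t$ and $t\log_4t-\tau\log_4\tau\le0$. If $b\le3$, then $\tau\ge t-1$ and this difference is at most $\log_4t+\frac1{\ln4}\le t$, by the mean value theorem. Also $\tau H\le\frac43t\ln b\le\frac43bt$ and $|\tau-t|=\frac{|b-4|}3\le b$. So $J_b-J^\circ\le\frac{20}3(1+\frac4{3\ln4})bt+|\kappa|b\le C_1bt$ with $C_1=20+|\kappa|$.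

Next, $J^\circ\le bt^2+\frac{31}3b\cdot\frac{16}9t^2\le20bt^2$, so $\max(0,J^\circ)/(2t)\le10bt$. As $2t=2s+\frac23\le N+\frac23$, we have $\max(0,J^\circ)\le(N+\frac23)\max(0,J^\circ)/(2t)$. Therefore
$$\theta\ge NI_b-\max(0,J^\circ)-C_1bt\ge NZ-\tfrac23\cdot10bt-C_1bt\ge NZ-(C_1+7)bt .$$
For $N\ge N_1:=(C_1+7)/\varepsilon$ this is at least $N(Z-\varepsilon bt)$. Apply Lemma 1; in the second case we even get $80N$. $\square$

## 8. The potential is a lower bound

**Lemma 3.** $L(B)\ge\lambda(|B|)$ for every branch $B$, with equality if and only if $B=R_j$ for some $j\ge0$.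

**Proof.** **Sizes $s\le147$.** Here we use prices. By Section 5, $L\ge\max_\mu(\mu s+\psi(\mu))$ over
$$\mu\in\{5.5,\,9.5,\,13.5,\,17.5,\,19.5,\,21.5,\,23.5,\,25.5,\,28.5,\,29.5,\,31.5,\,33.5,\,35.5,\,36.5,\,37.5\}.$$
Consecutive lines meet at the values $s$ listed below (for instance $\frac{12-4.5}{9.5-5.5}=1.875$); they increase, and at $s=49$ the three lines $28.5,29.5,31.5$ meet. So the maximum is a convex polygon on $[1,148]$ with exactly these breakpoints. Since $\lambda$ is convex, polygon minus $\lambda$ is concave on each linear piece, and it suffices to look at the breakpoints and at $s=1$. There, value $\ge\lambda(s)$ is equivalent to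
$$e(s):=\frac{\text{value}-25/9}{s+1/3}-c\ln(s+\tfrac13)\ \ge\ E=-5.2936\ldots,$$
and likewise with strict inequalities.

|$s$|1|1.875|3.625|5.75|10|13.75|16|
|---|---|---|---|---|---|---|---|
|value|1|5.8125|22.4375|51.125|125.5|198.625|247|
|$e$|−3.41|−4.34|−4.96|−5.08|−4.97|−5.173|−5.196|

|$s$|20.5|32.5|49|65|91.5|107.5|148|
|---|---|---|---|---|---|---|---|
|value|352.75|658.75|1129|1633|2520.75|3088.75|4567|
|$e$|−5.105|−5.207|$=E$|−5.196|−5.186|−5.145|$>E$|

The last column is too close for two digits, so argue exactly: $4567=4\cdot295+3\cdot1129=L(\langle R_0^3\rangle)$, and since $L(R_0)=\lambda(49)$, (6) gives $4567-\lambda(148)=I_3\ge\xi(\frac{445}3)>0$. The difference polygon minus $\lambda$ is thus positive at every listed point except $s=49$, where it is $0$. By concavity on the pieces it is positive on $[1,148]\setminus\{49\}$. If $|B|=49$ and $L(B)=1129=29.5\cdot49-316.5$, then by (3) $B$ has no penalty at price $29.5$, so $B=R_0$.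

**Sizes $s\ge148$.** Induct with (6). For $b\ne4$, $I_b\ge Z>0$ by Lemma 1. For $b=4$, $I_4=ctK\ge0$, which vanishes only for equal child sizes. So $L(B)\ge\lambda(|B|)$, and equality forces $b=4$, equal child sizes, and equality for the children; these are then $R_j$ with the same $j$, and $B=R_{j+1}$. Conversely $R_{j+1}$ gives equality if $R_j$ does. $\square$

For a branch with $|B|\le N/2$ define its *excess* $\mathrm{ex}(B)=F_N(B)-\Gamma_N(|B|+\frac13)$. Since $F_N(B)=(b+1)(f(s)+\sum f(\varsigma_i))+\sum F_N(B_i)$, (5) gives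
$$\mathrm{ex}(B)=\theta(\text{root})+\sum\mathrm{ex}(B_i).\tag{8}$$
Example: $\mathrm{ex}(\langle R_0^3\rangle)=N(4567-\lambda(148))+O(1)$ with $\lambda(148)=4566.975\ldots$, so this branch of size $148$ has an excess of only about $0.025N$. The estimates must be as sharp as they are.

**Lemma 4.** There are $N_2$ and $\epsilon'>0$ such that for $N\ge N_2$: $\mathrm{ex}(B)\ge0$ whenever $|B|\le N/2$; $\mathrm{ex}(R_j)=0$ whenever $s_j\le N/2$; and $\mathrm{ex}(B)\ge\epsilon'N$ for every branch $B$ with $|B|\le2000$ other than $R_0,R_1,R_2$.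

**Proof.** By definition $\mathrm{ex}(B)=N\big(L(B)-\lambda(|B|)\big)-\big(Q(B)-q(|B|+\frac13)\big)$. For $R_0$ both brackets vanish, by the choice of $E$ and $\kappa$. By (8) and (7), $\mathrm{ex}(R_{j+1})=0+4\,\mathrm{ex}(R_j)$, so all $\mathrm{ex}(R_j)=0$. There are finitely many branches of size $\le2000$, and $s_3=3157>2000$. For those other than $R_0,R_1,R_2$, Lemma 3 gives $L(B)-\lambda(|B|)\ge\delta$ for a common $\delta>0$, so $\mathrm{ex}(B)\ge\delta N-O(1)\ge\frac\delta2N$ for large $N$; put $\epsilon'=\frac\delta2$. For larger sizes use induction with (8), since $\theta\ge0$ by (7) and Lemma 2. $\square$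

## 9. The degree of the root

A *centroid* of a tree on $N$ vertices is a vertex all of whose branches have at most $N/2$ vertices; every tree has one. (The middle of the path on five vertices is one.) Root $T$ at a centroid, so all $\sigma_i\le N/2$ and $r\ge2$. Put $t_i=\sigma_i+\frac13$, $\tau=\sum t_i=N-1+\frac r3$, $p_i=t_i/\tau$, and $H,V,D,K$ as before with $b$ replaced by $r$. By (1),
$$wSz(T)=G_r(t)+\sum\mathrm{ex}(B_i),\qquad G_r(t)=r\Big(N(N-1)-\sum\sigma_i^2\Big)+\sum\Gamma_N(t_i).\tag{9}$$
This section shows that $G_r$ is smallest for $r=6$ and equal branches. The leading behavior of $G_r$ will turn out to be governed by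
$$\Omega(r,p)=r(1-V)-cH-\tfrac{25}3V=r+\sum g(p_i),\qquad g(x)=cx\ln x-a_rx^2,\quad a_r=r+\tfrac{25}3 .$$
Let $\Omega_6=\Omega(6,\text{uniform})=5-c\ln6-\frac{25}{18}=-9.3137\ldots$.

**Lemma 5.** On the simplex with all $p_i\le\frac12$: $\Omega(6,p)\ge\Omega_6$, with equality only at the uniform point; and $\Omega(r,p)\ge\Omega_6+0.03$ if $r\ge2$, $r\ne6$.

**Proof.** **The case $r=2$.** Only $p=(\frac12,\frac12)$ is allowed, and $\Omega=1-5-\frac{25}6=-8.16\ldots$.

**The case $3\le r\le12$: shape of a minimizer.** Let $p$ be a minimizer; it exists by compactness. No coordinate is $0$: shifting a small $\epsilon$ from a positive coordinate to a zero one changes $\Omega$ by $c\epsilon\ln\epsilon+O(\epsilon)<0$. Hence at most one coordinate is $\frac12$, since two would force zeros. The other $k\in\{r,r-1\}$ coordinates have sum $\sigma\in\{1,\frac12\}$, lie in $(0,\frac12)$, and have equal $g'$ by Lagrange's condition. Now $g''(x)=c/x-2a_r$ changes sign once, from $+$ to $-$. At most one of these coordinates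 lies in the region $g''<0$: with two of them, the shift $(+\epsilon,-\epsilon)$ would lower $\Omega$ to second order. The others lie where $g''\ge0$, an interval on which $g'$ is strictly increasing, so they are equal. So the $k$ coordinates have the form $(x,y,\dots,y)$ with $x\ge y$. Put
$$\rho(x)=g(x)+(k-1)g\Big(\frac{\sigma-x}{k-1}\Big),\qquad \rho'\Big(\frac\sigma k\Big)=0,\qquad \rho''(x)=\frac{c\sigma}{x(\sigma-x)}-\frac{2a_rk}{k-1}.$$

**One coordinate equal to $\frac12$.** Then $\sigma=\frac12$, $k=r-1$, and $x(\sigma-x)\le\frac1{16}$ gives $\rho''\ge8c-2a_r\frac{r-1}{r-2}$. With $u=r-2\in[1,10]$, $a_r\frac{r-1}{r-2}=u+\frac{34}3+\frac{31}{3u}$ is convex in $u$, hence at most its larger end value $\frac{68}3$ (at $u=1$). So $\rho''\ge57.7-45.4>0$. As $\rho'(x)=0$ at the minimizer, $x=y$. Then $V=\frac r{4(r-1)}$, $H=\ln2+\frac12\ln(r-1)$, and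
$$\Omega=\beta(r):=r-5-\tfrac c2\ln(r-1)-\frac{(r+25/3)\,r}{4(r-1)} .$$

**No coordinate equal to $\frac12$.** Then $\sigma=1$, $k=r$. On $[\frac1r,\frac12]$, $\rho''$ is decreasing and $\rho'(\frac1r)=0$, so $\rho'$ is first $\ge0$ (possibly on a trivial interval) and then $\le0$. Hence $\rho\ge\min(\rho(\frac1r),\rho(\frac12))$. The two values correspond to the uniform point, where $\Omega=\alpha(r):=r-1-c\ln r-\frac{25}{3r}$, and to the point of $\beta(r)$.

So $\min\Omega(r,\cdot)=\min(\alpha(r),\beta(r))$ for $3\le r\le12$: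

|$r$|3|4|5|6|7|
|---|---|---|---|---|---|
|$\alpha$|−8.703|−9.083|−9.276|−9.3137|−9.227|
|$\beta$|−8.75|−9.074|−9.167|−9.105|−8.935|

Compare with $\Omega_6+0.03=-9.2837\ldots$; the closest competitor is $\alpha(5)$. For $r\ge7$ both functions increase: $\alpha'=1-\frac cr+\frac{25}{3r^2}$ is positive, because $1-cz+\frac{25}3z^2$ is positive for $z$ below its smaller root $0.173\ldots$ and $\frac1r\le\frac17$; and $\beta'=\frac34-\frac c{2(r-1)}+\frac7{3(r-1)^2}>0$, since $\frac c{12}<0.61$. For $r=6$: $\rho''(\frac16)=\frac{36c}5-\frac{12}5\cdot\frac{43}3>0$, so $\rho$ first increases strictly, and after that it stays at least $\rho(\frac12)$, which is larger than $\rho(\frac16)$ because $\beta(6)>\alpha(6)$. So the minimizer is unique.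

**The case $r\ge13$.** We reduce $r$ by merging two coordinates. Put $g_0(x)=x(1-x)$ and $\Phi(x)=cx\ln x-\frac{25}3x^2$, so that $\Omega(r,p)=r\sum g_0(p_i)+\sum\Phi(p_i)$. Let $x,y$ be the two smallest coordinates, $\sigma=x+y\le\frac12$, and let $p'$ be $p$ with $x,y$ replaced by $\sigma$. First we show
$$3\big(g_0(\sigma)+g_0(x)+g_0(y)\big)+\Phi(x)+\Phi(y)\ge\Phi(\sigma).$$
This is trivial if $\sigma=0$. Otherwise take $K,D$ for the vector $(x/\sigma,y/\sigma)$: then $x^2+y^2=\sigma^2(\frac12+D)$, the first term is $6\sigma-\frac92\sigma^2-3\sigma^2D$, and $\Phi(x)+\Phi(y)-\Phi(\sigma)=-5\sigma+c\sigma K+\frac{25}6\sigma^2-\frac{25}3\sigma^2D$. The difference of the two sides is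
$$\sigma(1+cK)-\sigma^2\big(\tfrac13+\tfrac{34}3D\big)\ge\sigma\big(1-\tfrac16\big)+\sigma D\big(c-\tfrac{17}3\big)>0 .$$
Hence, with "rest" the other $r-2$ coordinates, for which $\sum_{\rm rest}g_0=1-V-g_0(x)-g_0(y)$,
$$\Omega(r,p)-\Omega(r-1,p')\ge\sum_{\rm rest}g_0+(r-3)(g_0(x)+g_0(y))-(r+2)g_0(\sigma)$$
$$=1-V-6\sigma+(r+2)\sigma^2-(r-4)(x^2+y^2)\ge1-V-6\sigma .$$
With $m=\max p_i$: $V\le m$ and $\sigma\le\frac{2(1-m)}{r-1}$, as $x,y$ are the two smallest among the $r-1$ coordinates other than a largest one. So this is at least $(1-m)(1-\frac{12}{r-1})\ge0$. Iterating down to $12$, $\Omega(r,p)\ge\min\Omega(12,\cdot)>\Omega_6+0.03$. $\square$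

**Exact formula for $r=6$.** Now $\tau=N+1$. Let $G^{\rm eq}$ be $G_6$ at equal $t_i$. Only the terms $t\ln t$ and $t^2$ are nonlinear in $G_6$: the squares have total coefficient $-6-\frac{25}3$, and passing from equal to general $t_i$ raises $\sum t_i^2$ by $\tau^2D$ and $\sum t_i\ln t_i$ by $\tau K$. So
$$G_6(t)-G^{\rm eq}=\Big(cN+\tfrac{20}{3\ln4}\Big)\tau K-\tfrac{43}3\tau^2D.\tag{10}$$

**Asymptotic formula.** For $r\le C\ln N$ ($C$ fixed), uniformly in real $t_i>0$ with $\sum t_i=\tau$ and $\sigma_i=t_i-\frac13$,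
$$G_r(t)=Nw(N)+N^2\,\Omega(r,p)+O(N\ln^2N).\tag{11}$$
Indeed $\tau=N+O(\ln N)$ and $\tau^2=N^2+O(N\ln N)$.

* $\sum\sigma_i^2=\tau^2V-\frac23\tau+\frac r9=N^2V+O(N\ln N)$, so the first term of $G_r$ is $rN^2(1-V)+O(N\ln^2N)$.
* $N\sum(w(t_i)+\frac{25}9)=N\big(w(\tau)-c\tau H+\frac{25}9r\big)$. Here $w(\tau)-w(N)=O(\ln^2N)$, because $w'=O(\ln N)$ between $N$ and $\tau$; and $N(\tau-N)H=O(N\ln N\ln\ln N)$, because $H\le\ln r$. So this is $Nw(N)-cN^2H+O(N\ln^2N)$.
* $\sum q(t_i)=\frac{25}3N^2V+O(N\ln N)$, since $\sum t_i\log_4t_i=\tau\log_4\tau-\tau H/\ln4=O(N\ln N)$.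

**The constraint $p_i\le\frac12$.** We know $t_i\le\frac N2+\frac13$. If $r\ge5$, then $\tau\ge N+\frac23$ and $p_i\le\frac12$ exactly. If $r\in\{2,3,4\}$, then $p_i\le\frac12+O(1/N)$; shifting the excess of the only coordinate exceeding $\frac12$ to the smallest coordinate shows that $p$ lies within $O(1/N)$ of the set $\{p_i\le\frac12\ \forall i\}$. As $\Omega(r,\cdot)$ is continuous on the compact simplex, Lemma 5 gives $\Omega(r,p)\ge\Omega_6+0.02$ for these three $r$ and large $N$. So for large $N$ and every centroid-rooted tree with $r\le C\ln N$,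
$$r\ne6\ \Longrightarrow\ \Omega(r,p)\ge\Omega_6+0.02.\tag{12}$$

## 10. The cost of the defect in $T_h^*$

This section bounds $wSz(T_h^*)$ from above, to compare with a minimum tree. Let $N=296\cdot4^h-34$. Then $\tau=N+1=6t_h-33$ and $\tau/6=t_h-5.5$. At the root, five $t_i$ equal $t_h$ and one equals $t_h-33$, so $\tau^2D=5(5.5)^2+27.5^2=907.5$. By (10) and $K\le6D$, the root part satisfies $G_6-G^{\rm eq}\le(cN+5)\cdot6\cdot907.5/\tau=O(1)$ (note $\frac{20}{3\ln4}<5$).

The branches $R_j$ have excess $0$. Along the path to $U^*$, the root of $P_k^*$ ($2\le k\le h$) has $t=t_k-33$, and its children have $t_i=t_{k-1}$ three times and $t_{k-1}-33$ once (for $k=2$ the last is $U^*$). The mean is $t_{k-1}-8.25$, so $t^2D=3(8.25)^2+24.75^2=816.75$. By (7) and $K\le4D$, $\theta\le(cN+5)\frac{4\cdot816.75}{t}=(cN+5)\frac{3267}{t_k-33}$. As $\sum_{k\ge2}\frac1{t_k-33}<0.00175$ (the first terms are $0.0013222,\ 0.0003201,\ 0.0000794,\ 0.0000198$, then roughly quarters), these sum to less than $41.3N+O(1)$.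

Finally $\lambda(164)=5180.7\ldots$, so $\mathrm{ex}(U^*)=N(5199-\lambda(164))+O(1)<18.4N+O(1)$. Adding up by (8) and (9), for large $h$,
$$wSz(T_h^*)\le G^{\rm eq}+65N.\tag{13}$$

## 11. The upper levels of a minimum tree are rigid

Let $T$ be a minimum tree on $N=296\cdot4^h-34$ vertices, $h$ large, rooted at a centroid. Then $wSz(T)\le wSz(T_h^*)\le G^{\rm eq}+65N$, and by (11) $G^{\rm eq}=Nw(N)+N^2\Omega_6+O(N\ln^2N)=O(N^2\ln N)$.

**The root has degree 6 and nearly equal branches.** This step fixes the top. Since $f(\sigma_i)\ge\sigma_iN/2$ and $F_N\ge0$, (1) gives $wSz(T)\ge rN(N-1)/2$, so $r=O(\ln N)$. If $r\ne6$, then (9), Lemma 4, (11) and (12) give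
$$wSz(T)\ge Nw(N)+N^2(\Omega_6+0.02)-O(N\ln^2N)>G^{\rm eq}+65N,$$
a contradiction. So $r=6$. Moreover $\Omega(6,p)\le\Omega_6+O(\ln^2N/N)$; by uniqueness of the minimizer in Lemma 5 and compactness, $p$ tends to the uniform point as $h\to\infty$. Near it, write $p_i=\frac{1+x_i}6$ with $\sum x_i=0$: $K=\frac16\sum(1+x_i)\ln(1+x_i)=\frac1{12}\sum x_i^2\,(1+o(1))$ and $D=\frac1{36}\sum x_i^2$, so $K=3D(1+o(1))$. Since $3c>\frac{43}3+7$, (10) gives $G_6(t)-G^{\rm eq}\ge4N^2D$ for large $h$. Also the six $t_i$ lie in $[0.99t_h,1.01t_h]$. We obtain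
$$\big[G_6(t)-G^{\rm eq}\big]+\sum\mathrm{ex}(B_i)\le65N,\tag{14}$$
with a non-negative bracket. Each $\mathrm{ex}(B_i)$ may be expanded repeatedly by (8) at vertices of size $\ge148$. By (7), Lemma 2 and Lemma 4 all terms that occur are $\ge0$. So each of them is at most $65N$, and so is their sum.

**Four children at every upper vertex.** This step goes down the levels. Say that depth $j$ corresponds to level $k=h+1-j$. We claim: for $k=h,h-1,\dots,3$ every level-$k$ vertex has exactly $4$ children and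
$$\Big|\frac t{t_k}-1\Big|\le0.01+\sum_{i=k+1}^h\frac{16.3}{\sqrt{t_i}}\le0.301 .$$
The second inequality holds because $\sqrt{t_{i+1}}=2\sqrt{t_i}$, so for $k\ge3$ the sum is at most $\frac{2\cdot16.3}{\sqrt{t_4}}<0.291$, with $t_4=12629.3\ldots$. For $k=h$ the bound on $t$ was just shown. Given the bound at level $k\ge3$, we have $t\ge0.69\cdot3157>1500$. If $b\ne4$, then $\theta>70N$ by Lemma 2, against (14); so $b=4$. Since $t\le N/5$, (7) gives $\theta\ge tD(c-\frac83)N\ge4.5NtD$, so $4.5NtD\le65N$ and $tD\le14.45$. For a zero-sum vector $v$ of length four, $v_i^2=(\sum_{l\ne i}v_l)^2\le3\sum_{l\ne i}v_l^2$, hence $v_i^2\le\frac34\|v\|_2^2$. So for each child $|t_i-\frac t4|\le t\sqrt{\frac34D}\le\sqrt{10.9\,t}$. With $t\le1.5t_k$ and $t_{k-1}=t_k/4$,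
$$\Big|\frac{t_i}{t_{k-1}}-\frac t{t_k}\Big|=\frac{4|t_i-\frac t4|}{t_k}\le\frac{4\sqrt{16.35\,t_k}}{t_k}\le\frac{16.3}{\sqrt{t_k}} .$$
This is the bound (in its first form) at level $k-1$, and the claim follows by descent. For $k=3$ it shows, as $16.3/\sqrt{t_3}<0.291$, that level-2 vertices have $|t/t_2-1|\le0.592$, so $t\in[310,1270]$.

So $T$ consists of a root of degree $6$, vertices at depths $1,\dots,h-2$ all having exactly $4$ children, and $M=6\cdot4^{h-2}$ branches $C_1,\dots,C_M$ at depth $h-1$, of sizes in $[300,1300]$. The tree $T_h^*$ has the same form, with all its branches at that depth equal to $R_2$ except one $P_2^*$. Comparing the numbers of vertices,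
$$\sum_i(|C_i|-789)=-33 .$$
By Lemma 4 and (14), at most $65/\epsilon'$ of the $C_i$ differ from $R_2$: the sizes of $R_0$ and $R_1$ are excluded, so every other $C_i$ has excess at least $\epsilon'N$.

**Only the linear part matters.** This step reduces the comparison of $wSz$ to one of $\sum L(C_i)$. Counting each upper edge at its lower end, $wSz(T)=N\mathcal L(T)-\mathcal Q(T)$ with
$$\mathcal L=11\sum_{\text{depth }1}s+10\sum_{j=2}^{h-2}\ \sum_{\text{depth }j}s+5\sum|C_i|+\sum L(C_i),$$
$$\mathcal Q=11\sum_{\text{depth }1}s^2+10\sum_{j=2}^{h-2}\ \sum_{\text{depth }j}s^2+5\sum|C_i|^2+\sum Q(C_i).$$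
(The edge above $C_i$ gets the degree of the root of $C_i$ inside $L(C_i),Q(C_i)$, and the degree $5$ of its parent from the separate term.) The sum of $s$ over a depth is $N$ minus the number of vertices above it, so it is the same for $T$ and $T_h^*$. At level $k$ write $s=s_k+\epsilon_v$ with $\epsilon_v=\sum_{C_i\text{ below }v}(|C_i|-789)$. Then $\sum_v\epsilon_v=-33$ and $\sum_v\epsilon_v^2\le\big(\sum_i\big||C_i|-789\big|\big)^2=O(1)$ on each level, for both trees; since $\sum s^2=\sum s_k^2+2s_k\sum\epsilon_v+\sum\epsilon_v^2$, the level sums of squares differ by $O(1)$. All but $O(1)$ of the $C_i$ equal $R_2$, and all have bounded size, so the last two terms of $\mathcal Q$ differ by $O(1)$. Altogether $|\mathcal Q(T)-\mathcal Q(T_h^*)|=O(h)$. Minimality gives $N(\mathcal L(T)-\mathcal L(T_h^*))\le O(h)$; as $\mathcal L$ is an integer and $N$ is much larger than $h$, $\mathcal L(T)\le\mathcal L(T_h^*)$, that is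
$$\sum L(C_i)\le(M-1)\cdot33809+32197=33809M-1612.\tag{15}$$

## 12. Thirty-three missing vertices at price 49.5

Now the prices of Section 5 finish the proof. Apply (3) with price $49.5$ at the roots of the $C_i$, where $\psi(49.5)=-5246.5$. The total penalty of $R_2$ is $33809-49.5\cdot789+5246.5=0$, and that of $P_2^*$ is $32197-49.5\cdot756+5246.5=21.5$. Since $\sum|C_i|$ is the same for $T$ and $T_h^*$, (15) says: *the total penalty of $C_1,\dots,C_M$ is at most $21.5$.*

At price $49.5$, $b\ne4$ costs at least $5246.5-5129=117.5$ (for $b\ge5$ at least $5246.5-4958.5$). So every $C_i$ has $b=4$. Call its four child-branches $u$-branches; they have price $39.5$. There the penalty of the root is $0$ for $b=4$, $21.5$ for $b=3$, and at least $107$ otherwise ($b\ge5$ costs at least $1300.5-1193.5=107$, and $b\le2$ costs at least $175$).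

**Case A: some $u$-branch has $b\ne4$.** Then it has $b=3$, it is unique, and all other penalties vanish. Every other $u$-branch has four children with zero penalty at price $39.5-10=29.5$, so it is $\langle R_0^4\rangle=R_1$. The exceptional one has three children with zero penalty at price $39.5-8=31.5$, each $R_0$ (size $49$) or $W^*$ (size $65$). If $k$ of them are $W^*$, its size is $148+16k$. The size condition is $148+16k-197=-33$, so $k=1$ and the branch is $U^*$.

**Case B: all $u$-branches have $b=4$.** This is the alternative of losing $33$ vertices while keeping all these degrees, and we show it is too expensive. Let $w$ run over the $16M$ child-branches of $u$-branches. Since $789=1+4+16\cdot49$, $\sum(|w|-49)=-33$; likewise the sizes of the $u$-branches differ from $197$ by $-33$ in total. By Section 5, $L(w)\ge28.5|w|-267.5=1129+28.5(|w|-49)$. Applying (2) twice, with $b=4$ both times, and comparing with $R_2$,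
$$\sum L(C_i)=33809M-10\cdot33-10\cdot33+\sum(L(w)-1129)\ge33809M-660-940.5=33809M-1600.5,$$
contradicting (15). So Case B does not occur.

Hence exactly one $C_i$ is $P_2^*=\langle R_1,R_1,R_1,U^*\rangle$ and the others are $R_2$. Above them the tree is a root with six children and then four children everywhere, so all positions of the special branch are equivalent, and $T\cong T_h^*$. As some minimum tree exists, $T_h^*$ is the unique one. Its degrees were read off in Section 1: the root has degree $6$, all other vertices have degree at most $5$, and the path through the roots of $P_h^*,\dots,P_2^*$ (degree $5$, $h-1$ vertices), $U^*$ ($4$), $W^*$ ($5$), $X,Y,P$ and a leaf ($4,3,2,1$) has the sequence stated. This proves Theorem 1, and the conjecture is false for infinitely many $n$. $\blacksquare$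

## 13. No vertex missing: proof of Theorem 2(a)

Let $N=296\cdot4^h-1=6s_h+1$; now $\tau=N+1=6t_h$, so $\tau/6=t_h$. The tree with six branches $R_h$ has equal $t_i$ and, by Lemma 4, excess $0$ in every branch, so its index is exactly $G^{\rm eq}$. Let $T$ be a minimum tree, rooted at a centroid; then $wSz(T)\le G^{\rm eq}$.

The argument of Section 11 for the root applies with $65N$ replaced by $0$: $r=O(\ln N)$, then $r=6$ by (12), then $p$ tends to the uniform point and $G_6(t)-G^{\rm eq}\ge4N^2D$. So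
$$4N^2D+\sum\mathrm{ex}(B_i)\le0$$
with all terms non-negative. Hence $D=0$, all six branches have size $s_h$, and in the expansion by (8) every term vanishes. Go down from level $h$ to level $3$: at a vertex with $t=t_k$, $k\ge3$, we have $t>1500$, so $b\ne4$ would give $\theta>70N$ by Lemma 2. So $b=4$, and $0=\theta\ge\frac12NtD$ by (7) forces $D=0$: four children of equal size $s_{k-1}$. The level-2 branches therefore have size $789$ and excess $0$, and by Lemma 4 they are $R_2$. So $T$ is the root with six branches $R_h$, and it is the unique minimum tree.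

Its root is the only vertex of degree $6$, and every root-to-leaf path passes through the roots of $R_h,\dots,R_1$ (degree $5$), $R_0$ and $X$ (degree $4$), $Y$, $P$ and a leaf. Every degree sequence is $6,5^h,4,4,3,2,1$, which is non-increasing. So on these $n$ the claim of the conjecture holds. $\blacksquare$
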